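# Topological multiplicity of aperiodic subshifts of slow complexity growth

## 1. Complexity close to $n$, and the guess that one function suffices

Take a symbolic system with very few words: about $n$ words of length $n$, at least for infinitely many $n$. Can a single continuous function $f$, together with its translates $f\circ\sigma^n$ along the dynamics, approximate every continuous function? The first guess is yes. The standard aperiodic systems with few words are the Sturmian ones, which have $n+1$ words of length $n$, and there it is natural to try the function $f(x)=x_0$. We make the question precise and test the guess.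

**Definition (multiplicity).** Let $X$ be a nonempty compact metrizable space, $T:X\to X$ a homeomorphism, and $C(X)$ the Banach space of real continuous functions on $X$ with the supremum norm. The topological multiplicity $\mathrm{Mult}(T)$ is the least number $k$ of functions $f_1,\dots,f_k\in C(X)$ such that the functions $f_i\circ T^n$, $n\in\mathbb Z$, $1\le i\le k$, span a dense linear subspace of $C(X)$ (and $\infty$ if there is no such $k$). The system is topologically simple if $\mathrm{Mult}(T)=1$; a function $f$ whose translates span a dense subspace is called cyclic.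

For instance, if $X$ is one cycle of $q$ points, the indicator of one point is cyclic. If $X$ consists of two fixed points, then $C(X)=\mathbb R^2$, composition with $T$ is the identity, and $\mathrm{Mult}(T)=2$.

**Definition (subshift, complexity).** Let $\mathcal A$ be a finite alphabet. A subshift is a closed set $X\subset\mathcal A^{\mathbb Z}$ invariant under the shift $\sigma$, $(\sigma x)_n=x_{n+1}$; it is viewed as the system $(X,\sigma)$, and we write $\mathrm{Mult}(X)$. Let $\mathcal L_n(X)$ be the set of words of length $n$ that occur in points of $X$, and $p(n)=p_X(n)=\sharp\mathcal L_n(X)$. The subshift is aperiodic if it contains no periodic point of $\sigma$. For a word $w$ put $[w]=\{x\in X:x_0\cdots x_{|w|-1}=w\}$.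

The question, from David Burguet and Ruxi Shi, "Multiplicity of topological systems", arXiv:2307.08906 (2023), is whether every aperiodic subshift with $\liminf_n p_X(n)/n=1$ is topologically simple. A known result is that $\liminf_n p_X(n)/n\le k$, for a positive integer $k$, implies $\mathrm{Mult}(X)\le 2k$ for aperiodic $X$. With $k=1$ this gives only $\mathrm{Mult}(X)\le2$.

**Test 1: Sturmian subshifts.** Fix an irrational $\alpha\in(0,1)$. For $\theta\in[0,1)$ let
$$x(\theta)_n=\lfloor (n+1)\alpha+\theta\rfloor-\lfloor n\alpha+\theta\rfloor\in\{0,1\},$$
and let $X_\alpha$ be the closure of $\{x(\theta):\theta\in[0,1)\}$. Since $\sigma x(\theta)=x(\{\theta+\alpha\})$, where $\{\cdot\}$ is the fractional part, this is a subshift, and its words are exactly the prefixes of the points $x(\theta)$. Put $S_n(x)=x_0+\dots+x_{n-1}$. The sum telescopes: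
$$S_n(x(\theta))=\lfloor n\alpha+\theta\rfloor=\lfloor n\alpha\rfloor+\begin{cases}1&\text{if }\theta\ge \tau_n,\\0&\text{if }\theta<\tau_n,\end{cases}\qquad \tau_n=1-\{n\alpha\}.$$

Three things follow. First, $S_n\in\{\lfloor n\alpha\rfloor,\lfloor n\alpha\rfloor+1\}$ on all of $X_\alpha$, because $S_n$ is continuous; hence $S_n/n\to\alpha$ uniformly. Second, $X_\alpha$ is aperiodic: if $\sigma^qx=x$ with $q\ge1$, then $S_{mq}(x)=mS_q(x)$ for all $m$, so $\alpha=S_q(x)/q$ would be rational. Third, the word $x_0\cdots x_{n-1}$ carries the same information as $(S_1,\dots,S_n)$, which for $x=x(\theta)$ says which of $\tau_1,\dots,\tau_n$ are $\le\theta$. These are $n$ distinct points of $(0,1)$, so they cut $[0,1)$ into $n+1$ nonempty intervals, one for each word. So $p(n)=n+1$. Moreover, if the interval of $w$ is $[\tau_i,\tau_j)$, then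
$$1_{[w]}=(S_i-\lfloor i\alpha\rfloor)-(S_j-\lfloor j\alpha\rfloor),$$
first on the points $x(\theta)$ and then, by continuity, on $X_\alpha$. If the interval is $[0,\tau_j)$, replace the first bracket by $1$; if it is $[\tau_i,1)$, drop the second bracket.

Let $f(x)=x_0$. Then $S_n=\sum_{0\le i<n}f\circ\sigma^i$. The constant function $\alpha=\lim S_n/n$ lies in the closed span of the translates of $f$, hence so do all constants, hence so do all $1_{[w]}$ and all their translates. These span the locally constant functions, which are dense. So $f$ is cyclic and $X_\alpha$ is simple: the guess passes.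

Now we look for something that forces more than one function. For a finite or infinite system let $e\in\{1,2,\dots,\infty\}$ be its number of ergodic invariant probability measures, written $e(X)$ for a subshift. We use these textbook facts. There is always at least one ergodic measure. For finitely many distinct ergodic measures $\mu_1,\dots,\mu_m$ there are disjoint invariant Borel sets $X_i$ with $\mu_i(X_i)=1$ (take the points whose Birkhoff averages, for a countable dense set of continuous functions, converge to the integrals against $\mu_i$); in particular $\mu_1,\dots,\mu_m$ are linearly independent. If there are only finitely many ergodic measures in all, every finite positive invariant measure is a combination of them with coefficients $\ge0$ (ergodic decomposition). We write $\nu(g)=\int g\,d\nu$.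

**Lemma 1.** For every system, $e\le\mathrm{Mult}(T)$.

**Proof.** Let $f_1,\dots,f_m\in C(X)$ with $m<e$, and choose $m+1$ distinct ergodic measures. The $m$ linear conditions $\nu(f_j)=0$ on the $m+1$ coefficients of a real combination $\nu$ of them have a nonzero solution, and $\nu\neq0$ by linear independence. Since $\nu$ is invariant, $\nu(f_j\circ T^i)=\nu(f_j)=0$ for all $i,j$. So the translates do not span a dense subspace. $\square$

**Test 2: the same complexity with periodic points.** Let $z_i=0$ for $i<0$ and $z_i=1$ for $i\ge0$, and let $X_{01}=\{\sigma^jz:j\in\mathbb Z\}\cup\{0^\infty,1^\infty\}$. This is closed and invariant. Its words of length $n$ are $0^a1^b$ with $a+b=n$, so $p(n)=n+1$, as for a Sturmian subshift. But the point masses at $0^\infty$ and $1^\infty$ are two ergodic measures, so $\mathrm{Mult}(X_{01})\ge2$. Without aperiodicity the guess is false.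

**Test 3: disjoint unions.** Let $Y$ be the union of $k$ Sturmian subshifts $X^{(1)},\dots,X^{(k)}$ on pairwise disjoint alphabets. It is aperiodic, $p(n)=k(n+1)$, and each piece carries an ergodic measure, so $\mathrm{Mult}(Y)\ge k$. Conversely $C(Y)=\bigoplus_iC(X^{(i)})$, and the cyclic functions of Test 1, extended by $0$, show $\mathrm{Mult}(Y)\le k$. So $\mathrm{Mult}(Y)=k=\lim p(n)/n$. For $k=2$ we see that an aperiodic subshift with $\lim p(n)/n=2$ can fail to be simple.

The tests suggest a sharper guess: $\mathrm{Mult}(X)\le\lfloor\liminf p(n)/n\rfloor$ for aperiodic subshifts. This is what we prove.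

## 2. The bound by the integer part of $\liminf p(n)/n$

Put $s(n)=p(n+1)-p(n)$.

**Theorem 2.** Let $X$ be an aperiodic subshift and $k\ge1$ an integer.

(a) If $\liminf_n p(n)/n<k+1$ (or only $\liminf_n(p(n)-(k+1)n)=-\infty$), then $\mathrm{Mult}(X)\le k$. Moreover the $k$-tuples $(f_1,\dots,f_k)\in C(X)^k$ whose shifts span a dense subspace form a dense $G_\delta$ in $C(X)^k$. Hence $\mathrm{Mult}(X)\le\lfloor\liminf_np(n)/n\rfloor$ whenever the liminf is finite.

(b) In particular ($k=1$), if $\liminf_np(n)/n<2$, for example if it equals $1$, then $X$ is topologically simple, and generic $f\in C(X)$ is cyclic.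

(c) For every $k$ there is an aperiodic $X$ with $\lim p(n)/n=k$ and $\mathrm{Mult}(X)=k$. So "$<2$" in (b) cannot be replaced by "$\le2$".

(d) If $s(n)\le k$ for infinitely many $n$ (no growth assumption), then $e(X)\le2k$ and $e(X)\le\mathrm{Mult}(X)\le\max(k,e(X))$. In particular, if $s(n)=1$ infinitely often, then $\mathrm{Mult}(X)=e(X)\in\{1,2\}$, and $X$ is simple if and only if it is uniquely ergodic.

So the answer to the question is yes. Part (c) is Test 3. In the other parts we cannot hope for an explicit function as in Test 1: the hypothesis controls $p$ only along a sparse sequence of $n$. For those $n$ we describe $X$ up to precision $n$ by a module with few independent generators, and then obtain the functions $f_j$ by Baire category.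

## 3. Towers over the right special words

The aim of this section is to cut $X$, for a fixed $n$, into finitely many towers whose number is controlled by $s(n)$.

**Definition (right special).** Let $n\ge1$. For $w\in\mathcal L_n(X)$ let $\deg w=\#\{\alpha\in\mathcal A:w\alpha\in\mathcal L_{n+1}(X)\}\ge1$. The word $w$ is right special if $\deg w\ge2$. Let $RS_n$ be the set of right special words of length $n$.

Every word of length $n+1$ is $w\alpha$ for a unique $w\in\mathcal L_n(X)$ and $\alpha$, so $p(n+1)=\sum_w\deg w$ and
$$s(n)=\sum_{w\in\mathcal L_n(X)}(\deg w-1)=\sum_{r\in RS_n}(\deg r-1)\ \ge\ \#RS_n.\tag{1}$$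

**Lemma 3.** Let $X$ be aperiodic, $n\ge1$, $x\in X$, and $w_l=x_l\cdots x_{l+n-1}$. Some $w_l$ with $0\le l\le p(n)-1$ is right special.

**Proof.** Suppose not. Among $w_0,\dots,w_{p(n)}$ two coincide: $w_i=w_j$ with $0\le i<j\le p(n)$. Put $q=j-i$. None of $w_i,\dots,w_{j-1}$ is right special, so each of these words determines its successor. We claim that for every $l\ge i$ the word $w_l$ is one of $w_i,\dots,w_{j-1}$ and $w_{l+q}=w_l$. For $l=i$ this is $w_j=w_i$. If it holds for all indices from $i$ to $l$, then $w_{l+q}=w_l$ determines its successor, so $w_{l+1+q}=w_{l+1}$; and $w_{l+1}$ is one of $w_i,\dots,w_{j-1}$, either because $l+1<j$ or because $w_{l+1}=w_{l+1-q}$. This proves the claim. So $x_{c+q}=x_c$ for all $c\ge i$, and any limit point $y\in X$ of $\sigma^{mq}x$ as $m\to\infty$ satisfies $\sigma^qy=y$. This contradicts aperiodicity. $\square$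

In particular $RS_n\neq\emptyset$, and $s(n)\ge1$ for all $n\ge1$.

**Step 1: the bases and the return times.** Let $B=\bigcup_{r\in RS_n}[r]$. For $r\in RS_n$ and $r\alpha\in\mathcal L_{n+1}(X)$ put $U_{r\alpha}=[r\alpha]$; these sets partition $B$. Let $x\in U_{r\alpha}$. Then $w_0=r$ and $w_1$ are known, and each further word is determined by the previous one until the next right special word. By Lemma 3 applied to $\sigma x$, a right special word occurs among $w_1,\dots,w_{p(n)}$. Since $\sigma^lx\in B$ exactly when $w_l\in RS_n$, the first return time $h_{r\alpha}\in[1,p(n)]$ of $x$ to $B$, the words $w_0,\dots,w_{h_{r\alpha}}$, and the right special word $\rho(r\alpha):=w_{h_{r\alpha}}$ depend only on $r\alpha$.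

**Step 2: the towers fill $X$.** By Lemma 3, $X=\bigcup_{0\le l<p(n)}\sigma^{-l}B$. Applying $\sigma^{p(n)-1}$, we see that every $x$ has $\sigma^{-j}x\in B$ for some $0\le j<p(n)$. Take the least such $j\ge0$ and let $\sigma^{-j}x\in U_{r\alpha}$. If $j\ge h_{r\alpha}$, then $\sigma^{-(j-h_{r\alpha})}x\in B$, against minimality; so $j<h_{r\alpha}$. Conversely, if $x\in\sigma^jU_{r\alpha}$ with $0\le j<h_{r\alpha}$, then $j$ is this least number. Hence
$$X=\bigsqcup_{r\alpha}\ \bigsqcup_{0\le j<h_{r\alpha}}\sigma^jU_{r\alpha}.\tag{2}$$

**Step 3: how tower tops meet tower bases.** Let $r'\in RS_n$ and $x\in[r']$. By Step 2 applied to $\sigma^{-1}x$, there is a last visit of the orbit to $B$ strictly before time $0$. If it lies in $U_{r\alpha}$, it takes place at time $-h_{r\alpha}$, and $\rho(r\alpha)=r'$. Conversely $\sigma^{h_{r\alpha}}U_{r\alpha}\subset[\rho(r\alpha)]$. Thus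
$$[r']=\bigsqcup_\alpha U_{r'\alpha}=\bigsqcup_{r\alpha:\ \rho(r\alpha)=r'}\sigma^{h_{r\alpha}}U_{r\alpha}.\tag{3}$$

As an example, take $X_\alpha$ with $\alpha<1/2$ and $n=1$. Since $S_2\in\{0,1\}$, the words of length $2$ are $00,01,10$, so $RS_1=\{0\}$. From $00$ we return at once, and from $01$ the next letter must be $0$: $h_{00}=1$, $h_{01}=2$. Here (2) reads $X=U_{00}\sqcup U_{01}\sqcup\sigma U_{01}$, and (3) reads $[0]=U_{00}\sqcup U_{01}=\sigma U_{00}\sqcup\sigma^2U_{01}$.

## 4. The tower module has rank at most $s(n)$

There are $\sum_{r\in RS_n}\deg r$ towers, up to $2s(n)$ of them. We now show that, once translates are allowed as coefficients, only $s(n)$ of their bases are independent.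

For a homeomorphism $T$ of $X$ let $Uf=f\circ T$ on the complex space $C(X,\mathbb C)$. Let $R=\mathbb C[t,t^{-1}]$ act on $C(X,\mathbb C)$ by $t\cdot f=Uf$, and let $K=\mathbb C(t)$ be its fraction field. The span of all translates of $f$ is then the cyclic module $Rf$.

**Definition (rank).** For an $R$-module $M$ put $\operatorname{rank}M=\dim_K(M\otimes_RK)$. Here $M\otimes_RK$ is the localization of $M$ at the nonzero elements of $R$, so an element of $M$ maps to $0$ in it if and only if it is killed by some nonzero element of $R$.

For example, the constant function $1$ satisfies $(t-1)\cdot1=0$, so $R\cdot1$ has rank $0$. If $y$ is an isolated point with infinite orbit, the translates of $1_{\{y\}}$ are linearly independent, so $R\cdot1_{\{y\}}$ is free of rank $1$.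

For an aperiodic subshift, let $u_{r\alpha}=1_{U_{r\alpha}}$ and let $M_n\subset C(X,\mathbb C)$ be the $R$-module generated by these real functions, for $r\in RS_n$ and $r\alpha\in\mathcal L_{n+1}(X)$. Note that $1_{\sigma^jU_{r\alpha}}=1_{U_{r\alpha}}\circ\sigma^{-j}=t^{-j}u_{r\alpha}$.

**Lemma 4.** Let $X$ be an aperiodic subshift.

(i) Every locally constant $g$ lies in $M_n$ for all large $n$. Hence $\mathrm{dist}(g,M_n)\to0$ for all $g\in C(X)$.

(ii) $\operatorname{rank}M_n\le s(n)$.

(iii) $M_n$ has $\sum_{r\in RS_n}\deg r=s(n)+\#RS_n\le2s(n)$ generators $u_{r\alpha}$.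

**Proof.** (i) Let $g$ depend only on $x_{-m},\dots,x_m$. Then $g=U^{-m}g'$ with $g'=g\circ\sigma^m$ depending only on $x_0,\dots,x_{2m}$. If $n\ge2m+1$, then $g'$ is a function of the word $x_0\cdots x_{n-1}$. By Step 1 of Section 3 this word is constant on each level $\sigma^jU_{r\alpha}$ in (2), so $g'$ is a linear combination of the functions $t^{-j}u_{r\alpha}$. Hence $g',g\in M_n$. Locally constant functions are dense in $C(X)$.

(ii) Taking indicators in (3), we get for each $r'\in RS_n$ the relation
$$\sum_{\rho(r\alpha)=r'}t^{-h_{r\alpha}}u_{r\alpha}-\sum_\alpha u_{r'\alpha}=0.\tag{4}$$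
We claim that the $\#RS_n$ coefficient vectors of these relations are linearly independent in $K^{\{r\alpha\}}$. Let $(y_{r'})\in K^{RS_n}$ be the coefficients of a vanishing combination. At the coordinate $r\alpha$, the relation of $\rho(r\alpha)$ contributes $t^{-h_{r\alpha}}y_{\rho(r\alpha)}$ and the relation of $r$ contributes $-y_r$. So
$$y_r=t^{-h_{r\alpha}}y_{\rho(r\alpha)}\qquad\text{for all }r\alpha.$$
Suppose $y_r\ne0$ for some $r$. Choose an $\alpha$, pass from $r$ to $\rho(r\alpha)$, and repeat; all the $y$'s met on the way are nonzero. Some word $r''$ is met twice, and composing the equalities between the two visits gives $y_{r''}=t^{-H}y_{r''}$ with $H\ge1$. As $t^{-H}\neq1$ in the field $K$, this forces $y_{r''}=0$, a contradiction. So the relations are independent, and $M_n\otimes_RK$, being spanned by the images of the $u_{r\alpha}$ subject at least to them, has dimension at most $\sum\deg r-\#RS_n=s(n)$, by (1).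

(iii) This is (1) together with $\#RS_n\le s(n)$. $\square$

In the example with $\alpha<1/2$ and $n=1$, relation (4) is $(t^{-1}-1)u_{00}+(t^{-2}-1)u_{01}=0$: two generators, one relation, rank at most $1$. Multiplied by $-t^2$ it becomes $(t-1)\bigl(tu_{00}+(t+1)u_{01}\bigr)=0$. By (2), the bracket is $t^2(t^{-1}u_{00}+t^{-1}u_{01}+t^{-2}u_{01})=t^2\cdot1_{\sigma X}=1$, so the relation just says that constants are invariant.

## 5. Rank one is not enough: zeros on the unit circle

Suppose $s(n)=1$ for some large $n$, so that $M=M_n$ has rank at most $1$. A sensible plan is to pick $f\in M$ whose image spans $M\otimes K$. Clearing denominators on the finitely many generators, we get $0\neq D\in R$ with $DM\subset Rf$. It remains to divide by $D$.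

If $D$ has no zero on the unit circle, this works. Then $1/D$ is analytic on an annulus around the circle, so $1/D=\sum_ib_it^i$ with $\sum|b_i|<\infty$. Since $\|U^ig\|=\|g\|$, we have $m=\sum_ib_iU^i(Dm)$ with norm convergence, and $m$ lies in the closed span of the translates of $f$.

The plan stops at the unimodular zeros of $D$, and these can be unavoidable. Suppose some invariant complex measure $\nu$ satisfies $\nu(f)=0$ but $\nu|_M\ne0$. Then $\nu$ vanishes on $Rf\supset DM$, while $\nu(Dm)=D(1)\nu(m)$, so $D(1)=0$ for every possible $D$. This is a real obstruction, as Test 2 shows. On $X_{01}$ let $M$ be generated by $u_0=1_{[0]}$ and $u_1=1_{[1]}$. The function $(t-1)u_1$ is the indicator of the isolated point $\sigma^{-1}z$. If $g$ is locally constant, then $g-g(0^\infty)u_0-g(1^\infty)u_1$ vanishes near both fixed points, hence has finite support in the orbit of $z$. So $M$ contains all locally constant functions. The relation $(t-1)(u_0+u_1)=0$ shows $\operatorname{rank}M\le1$, and $\operatorname{rank}M=1$ because $1_{\{\sigma^{-1}z\}}$ is not killed by any nonzero element of $R$. Yet $\mathrm{Mult}(X_{01})\ge2$.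

So rank must be supplemented by a condition at each unimodular $\lambda$. On the dual side, let a functional $\nu$ kill all translates of $f$. Then the sequence $\nu(U^im)$ satisfies the recurrence with characteristic polynomial $D$, and being bounded it is a combination of sequences $(\lambda^i)_i$ with $|\lambda|=1$. Averaging $\lambda^{-i}\nu(U^i\,\cdot)$ isolates the coefficient of $\lambda^i$, and the average is a measure which $T$ multiplies by $\lambda$. If $f$ is not annihilated by such measures unless they vanish on $M$, then $\nu|_M=0$. For each $\lambda$ these measures form a space of dimension at most $e$, and only countably many $\lambda$ occur. So $\max(\operatorname{rank},e)$ functions should suffice, and Baire's theorem should provide them.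

## 6. Eigenmeasures: finite dimension and countably many eigenvalues

By the Riesz theorem, the dual of $C(X,\mathbb C)$ is the space of complex Borel measures on $X$.

**Definition (eigenmeasures).** For $|\lambda|=1$ let $W_\lambda$ be the space of complex measures $\nu$ with $\nu(Ug)=\lambda\nu(g)$ for all $g\in C(X,\mathbb C)$. Let $\Lambda=\{\lambda:W_\lambda\neq0\}$.

For example, $W_1$ is the space of invariant complex measures. On a cycle $y,Ty,\dots,T^{q-1}y$ and for $\lambda^q=1$, the measure $\nu=\sum_{0\le j<q}\lambda^{-j}\delta_{T^jy}$ satisfies $\nu(Ug)=\sum_j\lambda^{-j}g(T^{j+1}y)=\lambda\nu(g)$, so it lies in $W_\lambda$.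

**Lemma 5.** If $T$ has finitely many ergodic measures $\mu_1,\dots,\mu_e$, then $\dim W_\lambda\le e$ for every unimodular $\lambda$, and $\Lambda$ is countable.

**Proof.** Let $\nu\in W_\lambda$, that is, $T_*\nu=\lambda\nu$. As $T$ is invertible, $T_*|\nu|=|T_*\nu|=|\nu|$. So $|\nu|$ is a finite positive invariant measure, hence a combination of the $\mu_i$. With $\mu=\sum_i\mu_i$ we get $\nu=\varphi\mu$ for some $\varphi\in L^1(\mu)$. Since $T_*(\varphi\mu)=(\varphi\circ T^{-1})\mu$, we have $\varphi\circ T^{-1}=\lambda\varphi$ $\mu$-a.e.

Let $X_i$ be disjoint invariant Borel sets with $\mu_i(X_i)=1$. On $X_i$ the function $|\varphi|$ is invariant, so it is $\mu_i$-a.e. constant by ergodicity. Hence $\varphi|_{X_i}$ is either zero or a bounded eigenfunction with constant nonzero modulus. The quotient of two such eigenfunctions for the same $\lambda$ is invariant, hence constant. So $\varphi|_{X_i}$ ranges in a space of dimension at most one, for each of the $e$ values of $i$, and $\dim W_\lambda\le e$.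

If $\lambda\in\Lambda$, then for some $i$ there is a nonzero bounded $\varphi$ with $\varphi\circ T^{-1}=\lambda\varphi$ $\mu_i$-a.e. If $\psi$ is such a function for $\lambda'\neq\lambda$ and the same $i$, then by invariance of $\mu_i$
$$\langle\varphi,\psi\rangle=\langle\varphi\circ T^{-1},\psi\circ T^{-1}\rangle=\lambda\overline{\lambda'}\langle\varphi,\psi\rangle\quad\text{in }L^2(\mu_i),$$
so $\langle\varphi,\psi\rangle=0$. A separable Hilbert space contains only countably many pairwise orthogonal nonzero vectors, so each $\mu_i$ contributes countably many $\lambda$. $\square$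

## 7. Multiplicity is at most the maximum of rank and number of ergodic measures

**Proposition 6.** Let $T$ be a homeomorphism of a compact metrizable space $X$ having finitely many ergodic measures $\mu_1,\dots,\mu_e$. Suppose there are $R$-submodules $M_n\subset C(X,\mathbb C)$, each generated by finitely many real functions, with $\operatorname{rank}M_n\le\rho$ and $\mathrm{dist}(g,M_n)\to0$ for every $g\in C(X)$. Then
$$e\le\mathrm{Mult}(T)\le k:=\max(\rho,e),$$
and the set of $k$-tuples whose shifts span a dense subspace is a dense $G_\delta$ in $C(X)^k$.

The lower bound is Lemma 1. The heart of the upper bound is a statement about one module, in which the $f_j$ vary in a finite-dimensional space.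

**Lemma 7.** In the situation of Proposition 6, fix $n$ and write $M=M_n$, with real generators $u_1,\dots,u_d$. Let $V$ be a finite-dimensional real vector space spanned by finitely many functions of the form $U^ju_i$, including all the $u_i$. Then for all $(f_1,\dots,f_k)$ in a dense subset of $V^k$, the closed complex linear span of $\{U^if_j\}$ contains $M$.

We use repeatedly that a polynomial function on a finite-dimensional real vector space, with real or complex coefficients and not identically zero, has a closed nowhere dense zero set.

**Step 1: generic $f_j$ generate $M$ up to a common denominator.** We show: for $(f_j)$ outside a closed nowhere dense subset of $V^k$ there is $0\ne D\in R$ with $DM\subset\sum_jRf_j$.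

Let $r=\operatorname{rank}M\le\rho\le k$. The images of the $u_i$ span $M\otimes K$; choose a $K$-basis among them. Let $v_1,\dots,v_N$ be a real basis of $V$, selected from the given spanning functions, and write $f_j=\sum_lc_{jl}v_l$ with $c_{jl}\in\mathbb R$. The determinant $\Delta$ of the coordinates of $f_1,\dots,f_r$ in the chosen $K$-basis is a polynomial in the $c_{jl}$ with coefficients in $K$ (and $\Delta=1$ if $r=0$). All $u_i$ lie in $V$, so $f_1,\dots,f_r$ can be taken to be the basis elements, and then $\Delta=1$. So $\Delta$ has a nonzero coefficient. Choose an $\mathbb R$-linear functional $K\to\mathbb R$ that does not kill this coefficient and apply it to all coefficients of $\Delta$. We get a nonzero real polynomial $P$; for real $c_{jl}$ the value of $P$ is the functional applied to the value of $\Delta$, so $P$ vanishes wherever $\Delta$ does. The zero set of $P$ is closed and nowhere dense, and outside it $\Delta\neq0$.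

Where $\Delta\ne0$, the images of $f_1,\dots,f_r$ span $M\otimes K$. So for each $i$ there are $a_1,\dots,a_r\in R$ and $0\neq b\in R$ such that $bu_i-\sum_ja_jf_j$ has zero image in $M\otimes K$. Hence it is killed by some $0\ne c\in R$, and $D_iu_i\in\sum_jRf_j$ with $D_i=cb\ne0$. Put $D=\prod_iD_i$; it is nonzero since $R$ is a domain, and $DM\subset\sum_jRf_j$.

**Step 2: generic $f_j$ detect the eigenmeasures for one $\lambda$.** Let $\lambda\in\Lambda$ and $W_\lambda^M=\{\nu|_M:\nu\in W_\lambda\}$. We show: for $(f_j)$ outside a closed nowhere dense subset of $V^k$, the only element of $W_\lambda^M$ vanishing at $f_1,\dots,f_k$ is $0$.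

Let $\ell_1,\dots,\ell_q$ be a basis of $W_\lambda^M$; by Lemma 5, $q\le e\le k$. If $q=0$ there is nothing to show. Since $\ell(U^ju_i)=\lambda^j\ell(u_i)$ for $\ell\in W_\lambda^M$, such an $\ell$ is determined by its values on the $u_i\in V$. So $\ell_1,\dots,\ell_q$ are $\mathbb C$-linearly independent on the complex span of $V$. Hence the vectors $(\ell_a(g))_{a\le q}$, $g\in V$, span $\mathbb C^q$, and there are $g_1,\dots,g_q\in V$ with $\det(\ell_a(g_b))\ne0$. So $\det(\ell_a(f_b))_{a,b\le q}$ is a polynomial function on $V^k$ that is not identically zero, and its zero set is closed and nowhere dense. Off this set, if $\sum_ac_a\ell_a$ vanishes at $f_1,\dots,f_q$, then all $c_a=0$.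

**Step 3: one dense set of tuples.** By Lemma 5, $\Lambda$ is countable. By Baire's theorem in $V^k$, the tuples that satisfy the conclusion of Step 1, and that of Step 2 for every $\lambda\in\Lambda$, form a dense set. Fix such a tuple, with its $D$.

**Step 4: every functional that kills the $U^if_j$ kills $M$.** By the Hahn–Banach theorem this gives the lemma. Let $\nu$ be a complex measure with $\nu(U^if_j)=0$ for all $i\in\mathbb Z$ and all $j$. Let $m\in M$ and $a_i=\nu(U^im)$; this sequence, indexed by $\mathbb Z$, is bounded by $\|\nu\|\,\|m\|$. Write $D=\sum_ld_lt^l$. Since $t^iDm\in\sum_jRf_j$,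
$$\sum_ld_la_{i+l}=0\qquad\text{for all }i\in\mathbb Z.\tag{5}$$

Let $E$ be the space of all bounded sequences on $\mathbb Z$ satisfying (5). Since the first and last nonzero coefficients of $D$ can be divided out, a solution is determined by finitely many consecutive terms, so $\dim E<\infty$. The sequence shift $S$, $(Sa)_i=a_{i+1}$, is a surjective isometry of $E$ for the sup norm, so all powers $S^i$, $i\in\mathbb Z$, are isometries. If $Sv=\lambda v$ with $v\ne0$, then $|\lambda|=1$. If $S$ were not diagonalizable, there would be $v\neq0$ and $w$ with $Sv=\lambda v$, $Sw=\lambda w+v$, and then $S^iw=\lambda^iw+i\lambda^{i-1}v$ would be unbounded in $i$, which is impossible. So $E$ has a basis of eigenvectors of $S$. An eigenvector for $\lambda$ is a multiple of $(\lambda^i)_i$, and (5) for it says $D(\lambda)=0$. Hence for every $m\in M$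
$$\nu(U^im)=\sum_\lambda c_\lambda(m)\lambda^i\qquad(i\in\mathbb Z),\tag{6}$$
where $\lambda$ runs over the finite set of unimodular zeros of $D$.

Fix such a $\lambda$ and put $\nu_N(g)=\frac1N\sum_{i=0}^{N-1}\lambda^{-i}\nu(U^ig)$. These functionals have norm at most $\|\nu\|$; let $\nu_\lambda$ be a weak-* limit point.

- We have $\nu_\lambda\in W_\lambda$, because $\nu_N(Ug)-\lambda\nu_N(g)=\frac\lambda N\bigl(\lambda^{-N}\nu(U^Ng)-\nu(g)\bigr)\to0$.
- We have $\nu_\lambda(f_j)=0$ for all $j$, because every $\nu_N(f_j)$ is $0$.
- We have $\nu_\lambda(m)=c_\lambda(m)$ for all $m\in M$, by (6), because $\frac1N\sum_{i<N}(\lambda'/\lambda)^i\to0$ for unimodular $\lambda'\neq\lambda$.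

If $\lambda\notin\Lambda$, then $\nu_\lambda=0$. If $\lambda\in\Lambda$, then $\nu_\lambda|_M=0$ by Step 2. In both cases $c_\lambda(m)=0$ for all $m\in M$. So (6) with $i=0$ gives $\nu(m)=0$. This proves Lemma 7. $\square$

**Proof of Proposition 6.** It remains to pass from one module to $C(X)$. Let $\{g_i\}$ be a countable dense subset of $C(X)$. Let $G_{i,l}$ be the set of $F=(f_1,\dots,f_k)\in C(X)^k$ such that some finite real combination of the $U^qf_j$ is at distance $<1/l$ from $g_i$. This set is open, since a fixed finite combination depends continuously on $F$. The intersection $\bigcap_{i,l}G_{i,l}$ is exactly the set of $k$-tuples whose shifts span a dense subspace. By Baire's theorem in $C(X)^k$ it suffices to show that each $G_{i,l}$ is dense; then there is also at least one such tuple, so $\mathrm{Mult}(T)\le k$.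

Let $F^0\in C(X)^k$ and $\varepsilon>0$. Choose $n$ such that all $F^0_j$ are at distance $<\varepsilon/2$, and $g_i$ at distance $<1/(2l)$, from $M_n$. An element of $M_n$ is a finite sum $\sum c_{aj}U^ju_a$ with complex $c_{aj}$ and real $u_a$; its real part is $\sum\operatorname{Re}(c_{aj})U^ju_a$, and taking the real part does not increase the distance to a real function. So the approximants of the $F^0_j$ can be taken in the real span of finitely many $U^ju_a$; adding all the $u_a$, we get one space $V$ as in Lemma 7 containing all of them. By Lemma 7 there is $F\in V^k$ within $\varepsilon$ of $F^0$ such that the closed complex span of the $U^qf_j$ contains $M_n$. Then some $h\in M_n$ is within less than $1/(2l)$ of $g_i$, and some finite complex combination of the $U^qf_j$ is within $1/(2l)$ of $h$, hence within less than $1/l$ of $g_i$. The real part of this combination is a real combination of the real functions $U^qf_j$, at distance $<1/l$ from $g_i$. So $F\in G_{i,l}$. $\square$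

In Test 2, Proposition 6 with $M_n=M$, $\rho=1$, $e=2$ gives $\mathrm{Mult}(X_{01})=2$. (Every invariant probability measure there gives mass $0$ to each point of the infinite orbit of $z$, so $e=2$.)

## 8. Right special words separate the ergodic measures

Lemma 4 and Proposition 6 reduce Theorem 2(a) to two points: find $n$ with $s(n)\le k$, and show $e(X)\le k$. The second is where growth enters. If $p(n)\le Cn$, the towers have height at most $Cn$, so a point lies inside an occurrence of a right special word of length $n$ with probability at least $1/C$ for every invariant measure. A long word can show the statistics of only one ergodic measure, and there are at most $k$ right special words. (Compare Boshernitzan, J. Anal. Math. 44 (1984/85), for minimal subshifts; the proof here is complete.)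

**Lemma 8.** Let $X$ be aperiodic, $k\ge1$ an integer, $C\ge1$, and suppose $s(n)\le k$ and $p(n)\le Cn$ for infinitely many $n$. Then $e(X)\le k$.

**Proof.** Let $\mu_1,\dots,\mu_{e'}$ be distinct ergodic measures. We show $e'\le k$.

**Step 1: fix test words and good sets.** For each pair $i\neq i'$ choose a word $w$ with $\mu_i([w])\neq\mu_{i'}([w])$; it exists because distinct invariant measures differ on some cylinder. Let $\mathcal W$ be the finite set of chosen words, and let $\delta>0$ be such that $4\delta\le|\mu_i([w])-\mu_{i'}([w])|$ for each pair and its word. Put $\kappa=1/(Ck)$. By Birkhoff's theorem, for $\sigma$ and for $\sigma^{-1}$, and Egorov's theorem, there are $N$ and Borel sets $G_i$ with $\mu_i(G_i)>1-\kappa$ such that for all $x\in G_i$, $w\in\mathcal W$, $l\ge N$, with $g=1_{[w]}$,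
$$\Bigl|\sum_{0\le j<l}g(\sigma^jx)-l\mu_i([w])\Bigr|\le\delta l,\qquad\Bigl|\sum_{1\le j\le l}g(\sigma^{-j}x)-l\mu_i([w])\Bigr|\le\delta l.\tag{7}$$

**Step 2: each $\mu_i$ often sees some right special word.** Let $n$ be as in the hypothesis. For $r\in RS_n$ put $Q_r=\bigcup_{0\le j<n}\sigma^j[r]$, the set of points $x$ whose coordinate $0$ is covered by an occurrence of $r$. For $j<\min(n,h_{r\alpha})$ the level $\sigma^jU_{r\alpha}$ lies in $Q_r$. Since $h_{r\alpha}\le p(n)\le Cn$ and $C\ge1$, we have $\min(n,h_{r\alpha})\ge h_{r\alpha}/C$. So for every invariant probability measure $\mu$, (2) gives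
$$\mu\Bigl(\bigcup_rQ_r\Bigr)\ge\sum_{r\alpha}\min(n,h_{r\alpha})\,\mu(U_{r\alpha})\ge\frac1C\sum_{r\alpha}h_{r\alpha}\,\mu(U_{r\alpha})=\frac1C.$$
As $\#RS_n\le s(n)\le k$, for each $i$ there is $r_i\in RS_n$ with $\mu_i(Q_{r_i})\ge1/(Ck)=\kappa$. Since $\mu_i(G_i)>1-\kappa$, there is a point $x\in G_i\cap Q_{r_i}$; say $r_i$ occurs in $x$ at position $-j$, with $0\le j<n$.

**Step 3: the word $r_i$ has the statistics of $\mu_i$.** For $w\in\mathcal W$ let $O_w(r)$ be the number of occurrences of $w$ in $r$. The sum $\sum_{-j\le l<n-j}1_{[w]}(\sigma^lx)$ counts the occurrences of $w$ in $x$ that start inside the given occurrence of $r_i$; at most $|w|$ of them do not end inside it, so the sum differs from $O_w(r_i)$ by at most $|w|$. Split the sum into the $j$ terms with $l<0$ and the $n-j$ terms with $l\ge0$. A part with $m$ terms differs from $m\mu_i([w])$ by at most $\delta m$ if $m\ge N$, by (7), and by at most $m\le N$ otherwise, since both numbers lie in $[0,m]$. Hence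
$$|O_w(r_i)-n\mu_i([w])|\le\delta n+2N+|w|.$$

**Step 4: the $r_i$ are distinct.** If $r_i=r_{i'}$ with $i\ne i'$, then for the word $w$ chosen for this pair
$$4\delta n\le n|\mu_i([w])-\mu_{i'}([w])|\le2\delta n+4N+2|w|,$$
which is impossible for $n$ large. The hypothesis holds for arbitrarily large $n$, while $N$, $\delta$ and $\mathcal W$ do not depend on $n$. So for a suitable $n$ the words $r_1,\dots,r_{e'}$ are distinct elements of $RS_n$, and $e'\le\#RS_n\le k$. $\square$

## 9. Record minima of $p(n)-(k+1)n$ and the proof of Theorem 2

**Part (a).** Put $q(n)=p(n)-(k+1)n$. If $\liminf p(n)/n<k+1$, there is $\eta>0$ with $p(n)\le(k+1-\eta)n$ for infinitely many $n$, so $\liminf q=-\infty$; this is the weaker hypothesis, and we use only it. Since $q$ is unbounded below, it reaches new minima again and again: there are infinitely many $N\ge2$ with $q(N)<q(j)$ for all $1\le j<N$. For such an $N$ let $n=N-1$. Then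
$$s(n)=p(N)-p(n)=q(N)-q(n)+k+1<k+1,$$
so $s(n)\le k$. Also $p(n)\le p(N)=q(N)+(k+1)N\le(k+1)(n+1)+|q(1)|\le Cn$ with $C=2(k+1)+|q(1)|$. Thus both hypotheses of Lemma 8 hold for infinitely many $n$, and $e(X)\le k$. Along these $n$, Lemma 4 says that the modules $M_n$ satisfy the hypotheses of Proposition 6 with $\rho=k$. Since $\max(k,e(X))=k$, we get $\mathrm{Mult}(X)\le k$, and the $k$-tuples whose shifts span a dense subspace form a dense $G_\delta$ in $C(X)^k$.

For the last claim, let $L=\liminf p(n)/n<\infty$. By Lemma 3, $s(n)\ge1$ for all $n\ge1$, so $p(n)\ge n$ and $L\ge1$. Take $k=\lfloor L\rfloor\ge1$; then $L<k+1$.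

**Part (b).** This is (a) with $k=1$; the multiplicity is at least $1$ because $C(X)\neq0$. In particular, every aperiodic subshift with $\liminf_np_X(n)/n=1$ is topologically simple.

**Part (c).** This is Test 3: the union $Y$ of $k$ Sturmian subshifts on pairwise disjoint alphabets is aperiodic with $p(n)=k(n+1)$ and $\mathrm{Mult}(Y)=k$. (The bound $\mathrm{Mult}(Y)\le k$ also follows from (a).) For $k=2$ it has $\lim p(n)/n=2$ and $\mathrm{Mult}(Y)=2$.

**Part (d).** Let $s(n)\le k$ for infinitely many $n$; below, $n$ runs over these. Without a bound on $p(n)/n$, Lemma 8 is not available, so we first bound $e(X)$ by the number of generators. Suppose there were $2k+1$ distinct ergodic measures $\mu_1,\dots,\mu_{2k+1}$. An invariant measure restricted to $M_n$ is determined by its values on the generators $u_{r\alpha}$, because it takes the same value on $U^ju_{r\alpha}$ as on $u_{r\alpha}$. By Lemma 4(iii) there are at most $2k$ generators. So there is a vector $c^{(n)}\in\mathbb R^{2k+1}$ with $\max_i|c_i^{(n)}|=1$ and $\sum_ic_i^{(n)}\mu_i=0$ on $M_n$. Let $c$ be a limit point of these vectors; then $\max_i|c_i|=1$. Given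 $g\in C(X)$, Lemma 4(i) provides $m_n\in M_n$ with $m_n\to g$ uniformly. From $\sum_ic_i^{(n)}\mu_i(m_n)=0$, letting $n\to\infty$ along a subsequence with $c^{(n)}\to c$, we get $\sum_ic_i\mu_i(g)=0$. So $\sum_ic_i\mu_i=0$ with $c\ne0$, against the linear independence of distinct ergodic measures. Hence $e(X)\le2k$.

Now $e(X)$ is finite, and Proposition 6 with $\rho=k$, applied to the modules $M_n$ along these $n$, gives $e(X)\le\mathrm{Mult}(X)\le\max(k,e(X))$. If $s(n)=1$ infinitely often, take $k=1$: then $e(X)\in\{1,2\}$ and $\max(1,e(X))=e(X)$, so $\mathrm{Mult}(X)=e(X)$. In that case $X$ is simple if and only if $e(X)=1$, that is, if and only if it is uniquely ergodic. $\blacksquare$
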